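\title{Failure of the half-wave Strichartz estimates for Maxwell equations in smooth partially anisotropic media}

\begin{abstract}
We consider Maxwell equations on $\mathbb{R}\times\mathbb{R}^3$ with permittivity $\operatorname{diag}(\varepsilon_1,\varepsilon_2,\varepsilon_2)$ and constant scalar permeability, and ask whether $C^2$ coefficients guarantee the Strichartz estimates of the three-dimensional half-wave equation when $\varepsilon_1\neq\varepsilon_2$. They do not. The estimates fail for all pairs with $\frac1p+\frac1q=\frac12$, $2<p<\infty$, in a time-independent $C^\infty$ medium that is an arbitrarily small, compactly supported perturbation of a constant one. In the class $C^k$ they fail in a larger range of exponents and with a power loss, and in both cases they fail already for solutions without charges and currents. A small rapid oscillation of $\varepsilon_2$ makes the direction of a ray oscillate about the optic axis; averaging produces an effective symbol for the two polarizations with a flat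 direction, and a wave packet placed there disperses less than a half-wave equation allows.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Maxwell equations in partially anisotropic media}

Write $x=(t,x')\in\mathbb{R}\times\mathbb{R}^3$. Maxwell equations in a medium read
\[
\partial_t\mathcal{D}=\nabla\times\mathcal{H}-\mathcal{J}_e,\quad \nabla\cdot\mathcal{D}=\rho_e,\qquad
\partial_t\mathcal{B}=-\nabla\times\mathcal{E}-\mathcal{J}_m,\quad \nabla\cdot\mathcal{B}=\rho_m .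
\]
Here $\mathcal{D},\mathcal{E}$ are the displacement and electric field, $\mathcal{B},\mathcal{H}$ the magnetic and magnetizing field, $\rho_e,\rho_m$ the electric and magnetic charges, and $\mathcal{J}_e,\mathcal{J}_m$ the electric and magnetic currents. The medium enters through the pointwise laws $\mathcal{D}=\varepsilon(x)\mathcal{E}$ and $\mathcal{B}=\mu(x)\mathcal{H}$. We study the \emph{partially anisotropic} (uniaxial) case
\begin{equation}\label{eq:medium}
\varepsilon(x)=\operatorname{diag}(\varepsilon_1(x),\varepsilon_2(x),\varepsilon_2(x)),\qquad \mu(x)\equiv\mu_0I_3,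
\end{equation}
where $\mu_0>0$ is a constant and
\begin{equation}\label{eq:hyp}
\begin{gathered}
\varepsilon_1,\varepsilon_2\in C^2(\mathbb{R}\times\mathbb{R}^3;\mathbb{R})\ \text{have bounded derivatives up to order } 2,\\
0<\lambda\le\varepsilon_i(x)\le\Lambda\quad\text{for all } x\in\mathbb{R}^4,\ i=1,2.
\end{gathered}
\end{equation}
No relation between $\varepsilon_1$ and $\varepsilon_2$ is imposed. The $x_1$-axis is the \emph{optic axis}, and a coefficient is \emph{static} if it does not depend on $t$. For $u=(\mathcal{E},\mathcal{H})$ put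
\[
Pu=\big(\partial_t(\varepsilon\mathcal{E})-\nabla\times\mathcal{H},\ \partial_t(\mu_0\mathcal{H})+\nabla\times\mathcal{E}\big),\qquad
\rho_e=\nabla\cdot(\varepsilon\mathcal{E}),\qquad \rho_m=\nabla\cdot(\mu_0\mathcal{H}),
\]
so that $Pu=(-\mathcal{J}_e,-\mathcal{J}_m)$.

Let $\langle D'\rangle$ be the Fourier multiplier in $x'$ with symbol $(1+|\xi|^2)^{1/2}$, $\xi\in\mathbb{R}^3$, and let $\|f\|_{H^\beta}=\|\langle D'\rangle^\beta f\|_{L^2}$. For $T>0$ we abbreviate $L^pL^q=L^p_tL^q_{x'}([0,T]\times\mathbb{R}^3)$. A pair $(p,q)$ is \emph{wave-admissible} if $2\le p\le\infty$, $2\le q<\infty$ and $\frac1p+\frac1q\le\frac12$. Throughout,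
\[
h=\frac12-\frac1q,\qquad \gamma=3h-\frac1p ,
\]
so that admissibility means $0\le\frac1p\le h<\frac12$. The line $\frac1p=h$, that is $\frac1p+\frac1q=\frac12$, is the \emph{sharp line}. A \emph{test field} is a smooth $u$ on $[0,T]\times\mathbb{R}^3$ that is compactly supported in $x'$. The estimate in question is
\begin{equation}\label{eq:S}
\|\langle D'\rangle^{-\gamma}u\|_{L^pL^q}\le C\Big(\|u\|_{L^\infty L^2}+\|Pu\|_{L^1L^2}+\|\langle D'\rangle^{-1+\frac1p}\rho_e\|_{L^pL^2}+\|\langle D'\rangle^{-1+\frac1p}\rho_m\|_{L^pL^2}\Big).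
\end{equation}

\medskip
\noindent\textbf{Problem.} \emph{Is it true that for all $\varepsilon_1,\varepsilon_2$ as in \eqref{eq:hyp}, all $T>0$ and all wave-admissible $(p,q)$ the estimate \eqref{eq:S} holds for all test fields $u$, with $C$ depending only on $T,p,q,\mu_0,\lambda,\Lambda$ and the $C^2$ bounds of $\varepsilon_1,\varepsilon_2$?}
\medskip

The problem comes from the work of Schippa and Schnaubelt \cite{SS}, where the validity of Strichartz estimates as for (half-)wave equations in the $C^2$ case with $\varepsilon_1\ne\varepsilon_2$ is an open question.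

\subsection{What the estimate measures}

The exponent $\gamma$ is dictated by scaling. In a constant medium $u(Nt,Nx')$ solves $Pu=0$ together with $u$. This substitution multiplies $\||D'|^{-\gamma}u\|_{L^p(\mathbb{R};L^q)}$ by $N^{-\gamma-1/p-3/q}$ and $\|u\|_{L^\infty(\mathbb{R};L^2)}$ by $N^{-3/2}$, and the two factors agree exactly when $\gamma=3h-\frac1p$.

Recall the Sobolev embedding $H^{3h}(\mathbb{R}^3)\subset L^q(\mathbb{R}^3)$ for $2\le q<\infty$. For $p=\infty$ we have $\gamma=3h$, and \eqref{eq:S} follows from this embedding at each time. For $p<\infty$ the estimate asserts that averaging in time gains $\frac1p$ derivatives over the Sobolev embedding. Such a gain comes from dispersion: a solution cannot stay concentrated for long.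

Not every solution disperses. If $\varepsilon$ is static, then $u=(\nabla\varphi(x'),0)$ solves $Pu=0$ and does not move. For it the Sobolev embedding asks for $\nabla\varphi\in H^{3h-\gamma}=H^{1/p}$, and the elliptic equation $\nabla\cdot(\varepsilon\nabla\varphi)=\rho_e$ supplies this from $\rho_e\in H^{-1+1/p}$ (Lemma~\ref{lem:elliptic}). This explains the last two terms in \eqref{eq:S}: they pay for the part of the field that does not propagate.

Two results are known. In the isotropic case $\varepsilon_1=\varepsilon_2$ the Maxwell system can be diagonalized to a system of half-wave equations (for constant coefficients these are the first-order factors $\partial_t\pm i|D'|$ of the wave operator), and the sharp Strichartz range of the three-dimensional wave equation is recovered. For Lipschitz coefficients, including $\varepsilon_1\ne\varepsilon_2$, Strichartz estimates with derivative loss hold, as for wave equations with Lipschitz coefficients (Tataru). Moreover, in a constant uniaxial medium the propagating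 waves live on two cones, each a linear image of the light cone (Section~\ref{sec:plane}). One would therefore guess that the answer is yes.

\subsection{Results}

The answer is no.

\begin{theorem}[Smooth media]\label{thm:smooth}
Let $\mu_0>0$, let $\bar\varepsilon_1\ne\bar\varepsilon_2$ be positive constants, $k_0\in\mathbb{N}$ and $\delta>0$. There is a static positive function $\varepsilon_2$ with $\varepsilon_2-\bar\varepsilon_2\in C_c^\infty(\mathbb{R}^3)$ and $\|\varepsilon_2-\bar\varepsilon_2\|_{C^{k_0}}<\delta$ such that, with $\varepsilon_1\equiv\bar\varepsilon_1$, for every $T>0$ and every $(p,q)$ with $\frac1p+\frac1q=\frac12$, $2<p<\infty$, the estimate \eqref{eq:S} holds with no finite constant $C$. The violating fields can be taken real, smooth and compactly supported in $x'$.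
\end{theorem}

So \eqref{eq:S} fails even if $C$ may depend on $\varepsilon$ in an arbitrary way. On the sharp line $q<\infty$ forces $p>2$; hence for the media of Theorem~\ref{thm:smooth} the estimate holds on the sharp line if and only if $(p,q)=(\infty,2)$, where $\gamma=0$ and the left side is the first term on the right.

With finitely many derivatives the failure spreads off the sharp line and costs a power of the frequency.

\begin{theorem}[Power loss in $C^k$ media]\label{thm:Ck}
Let $k\ge2$, $\delta>0$, and let $\mu_0$, $\bar\varepsilon_1\ne\bar\varepsilon_2$ be as in Theorem~\ref{thm:smooth}. There is a static positive function $\varepsilon_2$ with $\varepsilon_2-\bar\varepsilon_2\in C^k_c(\mathbb{R}^3)$ and $\|\varepsilon_2-\bar\varepsilon_2\|_{C^k}<\delta$ such that, with $\varepsilon_1\equiv\bar\varepsilon_1$, the estimate \eqref{eq:S} holds with no finite constant $C$ for all $T>0$ and all wave-admissible $(p,q)$ with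
\[
q>2,\qquad \frac1p>\Big(1-\frac1{16k+4}\Big)\Big(\frac12-\frac1q\Big).
\]
For such pairs it fails even with $\gamma$ replaced by $\gamma+\sigma$, for $0\le\sigma<\min\{\frac12,\ \frac1p-h+\frac{h}{16k+4}\}$.
\end{theorem}

For $k=2$ the condition is $\frac1p>\frac{35}{36}(\frac12-\frac1q)$. The fields used in these two theorems have nonzero currents and charges, but the failure is not caused by them.

\begin{theorem}[Exact solutions without charges and currents]\label{thm:exact}
Let $\varepsilon$ be as in Theorem~\ref{thm:smooth} (respectively Theorem~\ref{thm:Ck}), let $T>0$ and let $(p,q)$ be as there. There is $u_0=(E_0,H_0)\in L^2$ with $\nabla\cdot(\varepsilon E_0)=\nabla\cdot H_0=0$ such that the solution $u\in C([0,T];L^2)$ of $Pu=0$, $u(0)=u_0$, satisfies $\langle D'\rangle^{-\gamma}u\notin L^p([0,T];L^q)$.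
\end{theorem}

The wave-admissible pairs with $q>2$, $p<\infty$ that are not covered by Theorems~\ref{thm:smooth} and~\ref{thm:Ck} are not settled here.

\subsection{Normalization}

Put $\tilde t=t/\sqrt{\mu_0\bar\varepsilon_2}$, $\mathcal{E}=\bar\varepsilon_2^{-1/2}\tilde{\mathcal{E}}$, $\mathcal{H}=\mu_0^{-1/2}\tilde{\mathcal{H}}$ and $\tilde\varepsilon=\varepsilon/\bar\varepsilon_2$. Then
\[
\partial_t(\varepsilon\mathcal{E})-\nabla\times\mathcal{H}=\mu_0^{-1/2}\big(\partial_{\tilde t}(\tilde\varepsilon\tilde{\mathcal{E}})-\nabla\times\tilde{\mathcal{H}}\big),\qquad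
\mu_0\partial_t\mathcal{H}+\nabla\times\mathcal{E}=\bar\varepsilon_2^{-1/2}\big(\partial_{\tilde t}\tilde{\mathcal{H}}+\nabla\times\tilde{\mathcal{E}}\big),
\]
and $\rho_e=\bar\varepsilon_2^{1/2}\tilde\rho_e$, $\rho_m=\mu_0^{1/2}\tilde\rho_m$. Space is not rescaled, $T$ and $\delta$ are multiplied by constants, and all norms in \eqref{eq:S} change by fixed factors. From now on
\begin{equation}\label{eq:norm}
\mu_0=1,\qquad \bar\varepsilon_2=1,\qquad \varepsilon_1\equiv\kappa^{-1},\qquad \kappa>0,\quad \kappa\ne1,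
\end{equation}
and $\varepsilon^0=\operatorname{diag}(\kappa^{-1},1,1)$ is the unperturbed medium.

Section~\ref{sec:mech} explains the mechanism on a $2\times2$ matrix. Section~\ref{sec:packet} constructs one wave packet in one oscillating medium; this is the core of the paper. Section~\ref{sec:media} places infinitely many such media side by side, and Section~\ref{sec:exact} passes to exact solutions.

\section{The mechanism}\label{sec:mech}

From this section the proofs use only the identity \eqref{eq:potential} and the matrix \eqref{eq:H}. The rest is motivation, in part heuristic, and it determines every choice made in Section~\ref{sec:packet}.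

\subsection{Plane waves and the optic axis}\label{sec:plane}

A vector potential removes half of the system. For static $\varepsilon$ and a smooth field $A$,
\begin{equation}\label{eq:potential}
P(-\partial_tA,\nabla\times A)=(-J,0),\qquad J=\varepsilon\partial_t^2A+\nabla\times\nabla\times A=\varepsilon\partial_t^2A+\nabla(\nabla\cdot A)-\Delta A,
\end{equation}
and the magnetic charge $\nabla\cdot\nabla\times A$ vanishes.

Take $\varepsilon=\varepsilon^0$ and a plane wave $Ae^{i(\xi\cdot x'-\tau t)}$ with $\tau\ne0$, $\xi_1\ne0$. Write $\xi_\perp=(\xi_2,\xi_3)$ and $A_\perp=(A_2,A_3)$. The equation $J=0$ reads $\tau^2\varepsilon^0A=|\xi|^2A-\xi(\xi\cdot A)$. Its inner product with $\xi$ gives $\xi\cdot\varepsilon^0A=0$, so $A_1=-\kappa\,\xi_\perp\cdot A_\perp/\xi_1$ and $\xi\cdot A=(1-\kappa)\xi_\perp\cdot A_\perp$. The last two rows become $\tau^2A_\perp=(\xi_1^2+\mathsf{H}(\xi_\perp))A_\perp$, where for $\zeta=(\zeta_2,\zeta_3)$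
\begin{equation}\label{eq:H}
\mathsf{H}(\zeta)=|\zeta|^2I_2-(1-\kappa)\zeta\zeta^{T}=\begin{pmatrix}\kappa\zeta_2^2+\zeta_3^2&-(1-\kappa)\zeta_2\zeta_3\\-(1-\kappa)\zeta_2\zeta_3&\zeta_2^2+\kappa\zeta_3^2\end{pmatrix}.
\end{equation}
The eigenvalues are $|\zeta|^2$, with eigenvector orthogonal to $\zeta$, and $\kappa|\zeta|^2$, with eigenvector $\zeta$. So there are two polarizations, on the cones $\tau^2=\xi_1^2+|\xi_\perp|^2$ and $\tau^2=\xi_1^2+\kappa|\xi_\perp|^2$. Each is a linear image of the light cone. But the cones touch along the optic axis $\xi_\perp=0$, and there the eigenvector $\xi_\perp/|\xi_\perp|$ is discontinuous, although the matrix $\mathsf{H}$ is a polynomial. The counterexample lives near this axis. For $\xi_1=N\gg1$ and $\xi_\perp=N^{1/2}\zeta$ the two positive roots $\tau$ are the eigenvalues of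
\begin{equation}\label{eq:parax}
N+\tfrac12\mathsf{H}(\zeta)+O(|\zeta|^4/N).
\end{equation}

\subsection{The Knapp packet}

What has to be beaten is best seen for the scalar wave equation. Let $\phi$ be a Schwartz function on $\mathbb{R}^3$ whose Fourier transform in the first variable is supported in $[1,2]$, and let $v=N\phi(N(x_1-t),N^{1/2}x_2,N^{1/2}x_3)$. Then $\|v(t)\|_{L^2}=\|\phi\|_{L^2}$, and $(\partial_t^2-\Delta)v=-N\cdot N(\partial_2^2\phi+\partial_3^2\phi)(\cdots)$ has $L^2$ norm of order $N$. At frequency $N$ the wave operator is a half-wave operator times a factor of size $N$, so $v$ solves a half-wave equation up to a source of order $1$. In general, a packet of frequency $N$ and $L^2$ norm $1$ that stays for unit time on sets of volume $W^{-1}$ has height $W^{1/2}$ and $L^q$ norm $W^{1/2-1/q}=W^h$, so the left side of \eqref{eq:S} is of order $N^{-\gamma}W^h$. For $v$ we have $W=N^2$, which gives $N^{1/p-h}$. This is bounded exactly when $\frac1p\le h$, and on the sharp line there is no room: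 any packet with $W/N^2\to\infty$ violates the estimate.

The transverse width $N^{-1/2}$ is forced by curvature. It corresponds to frequencies $\xi_\perp=N^{1/2}\zeta$ with $\zeta$ in a ball of radius $1$, and $\tau\approx N+\frac12|\zeta|^2$. A packet is merely transported for unit time if $\tau$ is an affine function of the frequency up to $O(1)$ on its frequency support, and the function $|\zeta|^2$ allows this only on sets of diameter $O(1)$. The same holds for $\kappa|\zeta|^2$. A thinner packet needs a symbol with a flat direction, and neither cone has one. We create one.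

\subsection{An oscillating ray}

Let $1\ll R\ll m\ll N$ and $\varepsilon_2=1+\nu$ with
\begin{equation}\label{eq:nu}
\nu(x')=2\theta\cos(mx_1)\sin(mx_2),\qquad \theta=N^{-1/2}R .
\end{equation}
Its $C^k$ norm is of order $\theta m^k$, which is small once $N$ is large compared with $R^2m^{2k}$. Near the axis the electric field is almost transverse and sees $\varepsilon_2$, so rays follow the Hamiltonian $|\xi|(1+\nu)^{-1/2}\approx|\xi|(1-\frac\nu2)$. Along $x_1\approx t$, $x_2\approx0$, $\xi\approx Ne_1$ this gives $\dot\xi_2\approx\frac N2\partial_{x_2}\nu=N\theta m\cos mt$. Hence $\xi_2$ is shifted by $N^{1/2}G(t)$ with $G(t)=R\sin mt$. The medium is static; the packet sees an oscillation in time because it travels through the oscillation in $x_1$. The packet is much thinner than $1/m$, so all its frequencies receive the same shift, and by \eqref{eq:parax} the transverse amplitude at frequency $\zeta$ obeys the model equation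
\begin{equation}\label{eq:model}
2i\,\dot a=\mathsf{H}(\zeta_2+G(t),\zeta_3)\,a,\qquad a(t)\in\mathbb{C}^2 .
\end{equation}
For $|\zeta|\lesssim R$ the matrix, and the gap between its eigenvalues, is at most of order $R^2$, far below the frequency $m$. (At an angle of order $1$ to the axis the gap between the cones is of order $N\gg m$ instead.) So the solution responds only to the time average. Indeed, write the matrix in \eqref{eq:model} as $\mathsf{H}_t=\bar{\mathsf{H}}+\dot\Phi(t)$ with $\bar{\mathsf{H}}$ its mean and $\Phi$ periodic, $|\Phi|\lesssim R^2/m$. If $2i\dot b=\bar{\mathsf{H}}b$ and $a=(1-\frac i2\Phi)b$, then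
\[
2i\dot a-\mathsf{H}_ta=\tfrac i2(\mathsf{H}_t\Phi-\Phi\bar{\mathsf{H}})b=O(R^4/m)|b| ,
\]
which is acceptable when $m\ge R^4$.

\subsection{The flat direction}\label{sec:flat}

The means of $G$ and $G^2$ are $0$ and $S=R^2/2$. Hence
\[
\bar{\mathsf{H}}(\zeta)=\mathsf{H}(\zeta)+S\operatorname{diag}(\kappa,1)=\begin{pmatrix}\kappa S+\zeta_3^2+\kappa\zeta_2^2&-(1-\kappa)\zeta_2\zeta_3\\-(1-\kappa)\zeta_2\zeta_3&S+\kappa\zeta_3^2+\zeta_2^2\end{pmatrix}.
\]
Averaging the eigenvalues of $\mathsf{H}_t$ would give $|\zeta|^2+S$ and $\kappa(|\zeta|^2+S)$, with unchanged curvature. But it is the matrix that is averaged, and its eigenvalues are different. For a symmetric matrix $(\mathsf{h}_{ij})$ with $|\mathsf{h}_{12}|\ll|\mathsf{h}_{11}-\mathsf{h}_{22}|$, the characteristic equation $(\ell-\mathsf{h}_{11})(\ell-\mathsf{h}_{22})=\mathsf{h}_{12}^2$ has the root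
\[
\ell=\mathsf{h}_{11}+\frac{\mathsf{h}_{12}^2}{\mathsf{h}_{11}-\mathsf{h}_{22}}+O\Big(\frac{\mathsf{h}_{12}^4}{|\mathsf{h}_{11}-\mathsf{h}_{22}|^3}\Big),
\]
with eigenvector $(1,\mathsf{h}_{12}/(\ell-\mathsf{h}_{22}))$. Here $\mathsf{h}_{11}-\mathsf{h}_{22}=(1-\kappa)(\zeta_3^2-S-\zeta_2^2)$. For $|\zeta_2|\ll R$, $|\zeta_3|\lesssim R$ and $|\zeta_3^2-S|\gtrsim S$ we obtain
\[
\ell(\zeta)=\kappa S+\zeta_3^2+c(\zeta_3)\,\zeta_2^2+O(\zeta_2^4/S),\qquad c(\zeta_3)=\kappa+\frac{(1-\kappa)\zeta_3^2}{\zeta_3^2-S}=\frac{\zeta_3^2-\kappa S}{\zeta_3^2-S}.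
\]
The formula gives $c\equiv1$ for $S=0$ (no oscillation) and for $\kappa=1$ (isotropy). For $S>0$ and $\kappa\neq1$, however, $c$ vanishes at $\zeta_3=Z:=\sqrt{\kappa S}$, where the gap $(1-\kappa)(Z^2-S)=-(1-\kappa)^2S$ is of order $R^2$. If $\zeta_3=Z+O(1)$ and $\zeta_2=O(R^{1/2})$, then $c=O(1/R)$, both $c\,\zeta_2^2$ and $\zeta_2^4/S$ are $O(1)$, and
\begin{equation}\label{eq:affine}
\ell(\zeta)=\kappa S+Z^2+2Z(\zeta_3-Z)+O(1),\qquad \text{eigenvector}\approx\Big(1,\frac{Z\zeta_2}{(1-\kappa)S}\Big).
\end{equation}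
So $\ell$ is affine up to $O(1)$ on a set of size $R^{1/2}\times1$. The corresponding packet has dimensions $N^{-1}\times N^{-1/2}R^{-1/2}\times N^{-1/2}$, that is $W=N^2R^{1/2}$. It is polarized almost along $e_2$ and drifts in $x_3$ with speed $N^{-1/2}Z$.

\section{A wave packet thinner than the Knapp packet}\label{sec:packet}

Let $B_r=[-3,3]\times[-3r,3r]\times[-3,3]$. The packet needs unit length in $x_1$ to travel, but only a thin slab in $x_2$; this will let us fit infinitely many packets into one medium.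

\begin{proposition}\label{prop:packet}
Assume \eqref{eq:norm}. There are $R_0\ge1$ depending only on $\kappa$ and, for each wave-admissible $(p,q)$, constants $c,C>0$ depending only on $\kappa,p,q$, with the following property. Let
\begin{equation}\label{eq:param}
R\ge R_0,\qquad m\ge R^4,\qquad N\ge m^3,\qquad N^{-1/4}\le r\le1,
\end{equation}
and let $\varepsilon_2$ be static and $C^2$, with values in $[\frac12,2]$, and $\varepsilon_2=1+\nu$ on $B_r$, with $\nu$ as in \eqref{eq:nu}. Then there is a smooth complex field $u$, supported in $x'\in B_r$ and independent of $p,q$, such that for all $T>0$ and $\beta\in[0,2]$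
\begin{gather}
\|u\|_{L^\infty L^2}+\|Pu\|_{L^1L^2}+\|\langle D'\rangle^{-1+\frac1p}\rho_e\|_{L^pL^2}\le C,\qquad\rho_m=0,\label{eq:upper}\\
\|\langle D'\rangle^{-\beta}u\|_{L^pL^q}\ge c\,\min(T,\tfrac12)^{1/p}N^{-\beta}(N^2R^{1/2})^h .\label{eq:lower}
\end{gather}
\end{proposition}

For $\beta=\gamma$ the right side of \eqref{eq:lower} is $c\min(T,\frac12)^{1/p}N^{1/p-h}R^{h/2}$, the Knapp value times $R^{h/2}$. The proof occupies the rest of this section. We use the following consequences of \eqref{eq:param}, where $N\ge m^3\ge R^{12}$: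
\begin{equation}\label{eq:small}
\theta\le1,\quad N^{1/2}R\le N,\quad R^2\le R^{1/2}m,\quad N^{-1}R^{5/2}m^2\le1,\quad N^{-1/2}(R^{3/2}m+R^3)\le2 .
\end{equation}

\subsection{Coordinates that follow the packet}

Put
\[
G(t)=R\sin mt,\qquad S=\tfrac12R^2,\qquad Z=\sqrt{\kappa S},\qquad\Gamma(t)=\tfrac12Z^2+\tfrac\kappa2G(t)^2,
\]
\[
s=N(x_1-t)+N^{1/2}G(t)x_2+N^{1/2}Zx_3-\int_0^t\Gamma,\qquad y=R^{1/2}N^{1/2}x_2,\qquad z=N^{1/2}x_3-Zt .
\]
The variable $s$ is the phase: its spatial gradient $(N,N^{1/2}G,N^{1/2}Z)$ is the central frequency found in Section~\ref{sec:mech}, and $\Gamma$ is half the first diagonal entry of $\mathsf{H}(G,Z)$. The variables $y,z$ measure the transverse position in units of the widths of the packet. For fixed $t$ the map $x'\mapsto(s,y,z)$ is affine with Jacobian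
\[
W=N^2R^{1/2}.
\]
On functions of $(t,s,y,z)$, with $\partial_t$ the derivative at fixed $(s,y,z)$ and $\partial_t|_{x'}$ the derivative at fixed $x'$, the chain rule gives
\begin{equation}\label{eq:chain}
\partial_{x_1}=N\partial_s,\qquad\partial_{x_2}=N^{1/2}d_2,\qquad\partial_{x_3}=N^{1/2}d_3,\qquad\partial_t|_{x'}=-N\partial_s+\mathcal{T},
\end{equation}
\[
d_2=G\partial_s+R^{1/2}\partial_y,\qquad d_3=Z\partial_s+\partial_z,\qquad\mathcal{T}=\partial_t+(R^{-1/2}G'y-\Gamma)\partial_s-Z\partial_z .
\]
The operators $\partial_s,d_2,d_3$ commute with each other, and $\partial_s$ commutes with $\mathcal{T}$. Let $\omega=1+|s|+|y|+|z|$. Solving for $x'$ gives $N(x_1-t)=s-R^{-1/2}Gy-Z(z+Zt)+\int_0^t\Gamma$, and since $|G|,Z\le CR$ and $\Gamma\le CR^2$, for $t\in[0,1]$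
\begin{equation}\label{eq:position}
|x_1-t|\le CN^{-1}R^2\omega,\qquad|x_2|=N^{-1/2}R^{-1/2}|y|,\qquad|x_3|\le CN^{-1/2}R\,\omega .
\end{equation}

\subsection{Profiles}

We must divide by $\xi_1$, as in Section~\ref{sec:plane}, and keep track of four parameters. Let $\mathcal{S}_*$ be the space of Schwartz functions of $(s,y,z)$ whose Fourier transform in $s$ is supported in $[1,2]$. Fix a Schwartz function $k$ on $\mathbb{R}$ whose Fourier transform equals $(i\xi_s)^{-1}$ for $\xi_s\in[1,2]$. Convolution with $k$ in $s$ maps $\mathcal{S}_*$ to itself and inverts $\partial_s$ there; we denote it by $\partial_s^{-1}$. A \emph{profile} is a finite sum of products of a smooth function of $t$ and an element of $\mathcal{S}_*$. Our profiles depend on $R,m,N$. For a number $L>0$ we write: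
\begin{itemize}
\item $g=O(L)$ if $g$ is a profile and $|\partial_t^i\partial^\alpha_{s,y,z}g|\le C_{i,\alpha,M}\,L\,m^i\omega^{-M}$ for $t\in[0,1]$ and all $i,\alpha,M$;
\item $v=O_0(L)$ if $v$ is any function with $|v|\le C_ML\,\omega^{-M}$ for $t\in[0,1]$ and all $M$.
\end{itemize}
All constants are independent of $R,m,N,r$; for vectors the bounds hold componentwise. Every $O(L)$ is $O_0(L)$. If $v=O_0(L)$ and $|\varphi|\le CL'\omega^n$ for some fixed $n$, then $\varphi v=O_0(LL')$. Changing variables and using that $\omega^{-4}$ is integrable,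
\begin{equation}\label{eq:Lq}
v=O_0(L)\ \Longrightarrow\ \|v(t)\|_{L^{\tilde q}_{x'}}\le CL\,W^{-1/\tilde q}\quad\text{for } 1\le\tilde q\le\infty,\ t\in[0,1].
\end{equation}

\begin{lemma}\label{lem:calculus}
Let $g=O(L)$. Then the following functions are profiles, and
\begin{itemize}
\item[(a)] $\partial_sg,\ \partial_yg,\ \partial_zg,\ yg,\ \partial_s^{-1}g=O(L)$;
\item[(b)] $Gg,\ Zg,\ d_2g,\ d_3g=O(RL)$, and $\nabla_{x'}g=O(NL)$;
\item[(c)] $\mathcal{T}g=O(R^{1/2}mL)$ and $\mathcal{T}^2g=O(Rm^2L)$.
\end{itemize}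
\end{lemma}

\begin{proof}
The space $\mathcal{S}_*$ is preserved by derivatives and by multiplication with $y$, so all the functions are profiles. In (a) only $\partial_s^{-1}$ needs an argument. It commutes with all derivatives, and $\omega(s,y,z)\le(1+|s-s'|)\,\omega(s',y,z)$ gives
\[
\int|k(s-s')|\,\omega(s',y,z)^{-M}ds'\le\omega(s,y,z)^{-M}\int|k(s'')|(1+|s''|)^Mds''.
\]
Part (b) follows from Leibniz' rule, $|\partial_t^iG|\le Rm^i$, $Z\le CR$, \eqref{eq:chain} and $N^{1/2}R\le N$. For (c), $|\partial_t^iG'|\le Rm^{i+1}$ and $|\partial_t^i\Gamma|\le C_iR^2m^i$, so the terms $\partial_tg$, $R^{-1/2}G'y\partial_sg$, $\Gamma\partial_sg$, $Z\partial_zg$ are $O(mL)$, $O(R^{1/2}mL)$, $O(R^2L)$, $O(RL)$, and $R^2\le R^{1/2}m$. Apply this twice for $\mathcal{T}^2g$.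
\end{proof}

\subsection{Reduction to a system for the transverse amplitudes}

In this subsection $\varepsilon=\operatorname{diag}(\kappa^{-1},1+\nu,1+\nu)$ with $\nu$ given by \eqref{eq:nu} on all of $\mathbb{R}^3$. Given profiles $a=(a_2,a_3)$, write $d\cdot a=d_2a_2+d_3a_3$ and set
\begin{equation}\label{eq:A}
a_1=-\kappa\,\partial_s^{-1}(d\cdot a),\qquad A=(N^{-3/2}a_1,\ N^{-1}a_2,\ N^{-1}a_3).
\end{equation}
The factor $N^{-1}$ makes $\partial_tA$ of order $1$, and $a_1$ is the analogue of the formula for $A_1$ in Section~\ref{sec:plane}. Let $\mathsf{H}(d)$ be the matrix \eqref{eq:H} with $\zeta_j$ replaced by $d_j$, and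
\[
\mathcal{L}(t)=2\Gamma\partial_s^2+2Z\partial_s\partial_z-\mathsf{H}(d).
\]

\begin{lemma}\label{lem:reduction}
Let $a=O(1)$, and let $A$ be as in \eqref{eq:A} and $J$ as in \eqref{eq:potential}. Then $a_1=O(R)$, $\nabla\cdot(\varepsilon^0A)=0$, and
\[
J_1=O_0(1),\qquad (J_2,J_3)=-2\partial_s\partial_ta+\mathcal{L}(t)a+O_0(1).
\]
\end{lemma}

\begin{proof}
Lemma~\ref{lem:calculus} gives $a_1=O(R)$. By \eqref{eq:chain} and \eqref{eq:A},
\[
\nabla\cdot(\varepsilon^0A)=N^{-1/2}(\kappa^{-1}\partial_sa_1+d\cdot a)=0,\qquad\nabla\cdot A=N^{-1/2}(\partial_sa_1+d\cdot a)=N^{-1/2}(1-\kappa)\,d\cdot a .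
\]
Also $(\partial_t|_{x'})^2=N^2\partial_s^2-2N\partial_s\mathcal{T}+\mathcal{T}^2$ and $\Delta=N^2\partial_s^2+N(d_2^2+d_3^2)$.

\emph{First component.} Sorting by powers of $N$,
\[
J_1=N^{1/2}\partial_s\big[\kappa^{-1}\partial_sa_1+d\cdot a\big]-N^{-1/2}\big[2\kappa^{-1}\partial_s\mathcal{T}+d_2^2+d_3^2\big]a_1+N^{-3/2}\kappa^{-1}\mathcal{T}^2a_1 .
\]
The first bracket vanishes. The rest is $O(N^{-1/2}(R^{3/2}m+R^3)+N^{-3/2}R^2m^2)=O(1)$ by Lemma~\ref{lem:calculus} and \eqref{eq:small}.

\emph{Transverse components.} Since $\partial_{x_j}(\nabla\cdot A)=(1-\kappa)d_j(d\cdot a)$ for $j=2,3$,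
\[
(J_2,J_3)=(1+\nu)\big(N\partial_s^2-2\partial_s\mathcal{T}+N^{-1}\mathcal{T}^2\big)a-N\partial_s^2a-\mathsf{H}(d)a .
\]
The terms $\pm N\partial_s^2a$ cancel. Two large terms remain, $N\nu\,\partial_s^2a$ and the part $-2R^{-1/2}G'y\,\partial_s^2a$ of
\[
-2\partial_s\mathcal{T}a=-2\partial_s\partial_ta-2R^{-1/2}G'y\,\partial_s^2a+2\Gamma\partial_s^2a+2Z\partial_s\partial_za ,
\]
both of size $R^{1/2}m$. The phase $s$ was chosen so that they cancel to leading order. Write $\nu=2\theta m\cos(mt)x_2+\nu_{\mathrm{rem}}$. Then $2N\theta m\cos(mt)x_2=2G'N^{1/2}x_2=2R^{-1/2}G'y$, and therefore $(J_2,J_3)=-2\partial_s\partial_ta+\mathcal{L}(t)a+e$ with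
\[
e=N\nu_{\mathrm{rem}}\,\partial_s^2a+(1+\nu)N^{-1}\mathcal{T}^2a-2\nu\,\partial_s\mathcal{T}a .
\]
Since $|\nu|\le2\theta\le2$, the second term is $O_0(N^{-1}Rm^2)$. By \eqref{eq:position},
\begin{equation}\label{eq:nubound}
|\nu|\le2\theta m|x_2|=2N^{-1}R^{1/2}m|y|,
\end{equation}
so the third term is $O_0(N^{-1}Rm^2)$ as well. Both are $O_0(1)$ by \eqref{eq:small}. Finally,
\[
\nu_{\mathrm{rem}}=2\theta\big[\cos(mx_1)(\sin(mx_2)-mx_2)+mx_2(\cos(mx_1)-\cos(mt))\big],
\]
and \eqref{eq:position} gives
\[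
|N\nu_{\mathrm{rem}}|\le2N\theta\big(m^3|x_2|^3+m^2|x_2||x_1-t|\big)\le C\big(N^{-1}R^{-1/2}m^3|y|^3+N^{-1}R^{5/2}m^2\omega^2\big)\le C\omega^3,
\]
by $N\ge m^3$ and \eqref{eq:small}. So $e=O_0(1)$.
\end{proof}

On the Fourier side, at $\xi_s=1$, the equation $-2\partial_s\partial_ta+\mathcal{L}(t)a=0$ is the model \eqref{eq:model} with the scalar phase $2\Gamma$ and the drift in $z$ subtracted; these are the affine terms in \eqref{eq:affine}.

\subsection{Solving the reduced system}

We split $\mathcal{L}(t)$ into its mean and its oscillating part. Insert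
\[
d_2^2=G^2\partial_s^2+2GR^{1/2}\partial_s\partial_y+R\partial_y^2,\quad d_3^2=Z^2\partial_s^2+2Z\partial_s\partial_z+\partial_z^2,\quad d_2d_3=G\partial_sd_3+R^{1/2}\partial_yd_3 .
\]
In the first diagonal entry $2\Gamma\partial_s^2+2Z\partial_s\partial_z-\kappa d_2^2-d_3^2$ the coefficient of $\partial_s^2$ is $2\Gamma-\kappa G^2-Z^2=0$ and that of $\partial_s\partial_z$ is $2Z-2Z=0$. In the second diagonal entry $2\Gamma\partial_s^2+2Z\partial_s\partial_z-d_2^2-\kappa d_3^2$ the coefficient of $\partial_s^2$ is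
\[
2\Gamma-G^2-\kappa Z^2=(1-\kappa)(Z^2-G^2)=-(1-\kappa)^2S+(1-\kappa)(S-G^2),
\]
because $Z^2-S=-(1-\kappa)S$. Hence
\begin{equation}\label{eq:split}
\mathcal{L}(t)=\bar{\mathcal{L}}+G(t)\,\mathcal{L}_1+(S-G(t)^2)\,\mathcal{L}_2
\end{equation}
with the time-independent operators
\[
\bar{\mathcal{L}}=\begin{pmatrix}-\kappa R\partial_y^2-\partial_z^2&(1-\kappa)R^{1/2}\partial_y(Z\partial_s+\partial_z)\\(1-\kappa)R^{1/2}\partial_y(Z\partial_s+\partial_z)&-(1-\kappa)^2S\partial_s^2+\mathcal{N}-\kappa\partial_z^2\end{pmatrix},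
\]
\[
\mathcal{N}=2(1-\kappa)Z\partial_s\partial_z-R\partial_y^2,\quad
\mathcal{L}_1=\begin{pmatrix}-2\kappa R^{1/2}\partial_s\partial_y&(1-\kappa)\partial_sd_3\\(1-\kappa)\partial_sd_3&-2R^{1/2}\partial_s\partial_y\end{pmatrix},\quad
\mathcal{L}_2=\begin{pmatrix}0&0\\0&(1-\kappa)\partial_s^2\end{pmatrix}.
\]
By Lemma~\ref{lem:calculus}, $\mathcal{L}(t)$ maps $O(L)$ to $O(R^2L)$, the operators $\mathcal{L}_1$ and $\mathcal{N}$ map $O(L)$ to $O(RL)$, and $\mathcal{L}_2$ maps $O(L)$ to $O(L)$.

Fix $0\ne f\in\mathcal{S}_*$, independent of $t$ and of all parameters.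

\begin{lemma}\label{lem:reduced}
There are profiles $a=(a_2,a_3)=O(1)$ with $a_2=f+O(R^{-2})$ and $-2\partial_s\partial_ta+\mathcal{L}(t)a=O(1)$.
\end{lemma}

\begin{proof}
\emph{Step 1: an approximate null vector of $\bar{\mathcal{L}}$.} We look for time-independent $b=(f,g_1+g_2)$ with $\bar{\mathcal{L}}b=O(1)$. Applied to $(f,0)$, the second row of $\bar{\mathcal{L}}$ has size $R^{3/2}$. The dominant term $-(1-\kappa)^2S\partial_s^2$ of the second diagonal entry is invertible on $\mathcal{S}_*$, since $\kappa\ne1$, and its inverse gains $R^{-2}$. So we solve the second row for the second component, in two rounds: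
\begin{align*}
g_1&=\frac{Z}{(1-\kappa)S}\,R^{1/2}\partial_s^{-1}\partial_yf=O(R^{-1/2}),\\
g_2&=\frac{1}{(1-\kappa)^2S}\,\partial_s^{-2}\big[\mathcal{N}g_1+(1-\kappa)R^{1/2}\partial_y\partial_zf\big]=O(R^{-3/2}).
\end{align*}
The function $g_1$ is the eigenvector in \eqref{eq:affine}; it removes the term of size $R^{3/2}$, and $g_2$ removes what is left of size $R^{1/2}$. The second row of $\bar{\mathcal{L}}b$ is
\begin{align*}
&\big[(1-\kappa)ZR^{1/2}\partial_s\partial_yf-(1-\kappa)^2S\partial_s^2g_1\big]\\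
&\quad+\big[(1-\kappa)R^{1/2}\partial_y\partial_zf+\mathcal{N}g_1-(1-\kappa)^2S\partial_s^2g_2\big]+\mathcal{N}g_2-\kappa\partial_z^2(g_1+g_2).
\end{align*}
Both brackets vanish by the definitions of $g_1$ and $g_2$, and the last two terms are $O(R^{-1/2})$.

No freedom is left for the first row, which contains $-\kappa R\partial_y^2f$ of size $R$: this is the dispersion that would spread a packet of this width in time $1/R$. The first row of $\bar{\mathcal{L}}b$ is
\[
\big[-\kappa R\partial_y^2f+(1-\kappa)ZR^{1/2}\partial_s\partial_yg_1\big]-\partial_z^2f+(1-\kappa)R^{1/2}\partial_y\partial_z(g_1+g_2)+(1-\kappa)ZR^{1/2}\partial_s\partial_yg_2 .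
\]
The bracket equals $(-\kappa+Z^2/S)R\partial_y^2f$, and it vanishes because $Z^2=\kappa S$. This is the identity $c(Z)=0$ of Section~\ref{sec:flat}. The other three terms are $O(1)$, $O(R^{1/2}R^{-1/2})$ and $O(R\,R^{1/2}R^{-3/2})$. So $\bar{\mathcal{L}}b=O(1)$.

\emph{Step 2: averaging.} The oscillating terms in \eqref{eq:split} are large, but they have small primitives. Let $K(t)=-\frac Rm\cos mt$ and $Q(t)=\frac{R^2}{4m}\sin2mt$. Then $K'=G$, $Q'=\frac{R^2}2\cos2mt=S-G^2$, and $|\partial_t^iK|\le\frac Rm m^i$, $|\partial_t^iQ|\le2^i\frac{R^2}mm^i$. Put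
\[
\tilde b=\tfrac12\,\partial_s^{-1}(K\mathcal{L}_1+Q\mathcal{L}_2)\,b=O(R^2/m),\qquad a=b+\tilde b .
\]
Since $\partial_tb=0$ and $2\partial_s\partial_t\tilde b=G\mathcal{L}_1b+(S-G^2)\mathcal{L}_2b=(\mathcal{L}(t)-\bar{\mathcal{L}})b$,
\[
-2\partial_s\partial_ta+\mathcal{L}(t)a=\bar{\mathcal{L}}b+\mathcal{L}(t)\tilde b=O(1)+O(R^4/m)=O(1),
\]
by $m\ge R^4$, which also gives $\tilde b=O(R^{-2})$.
\end{proof}

With this $a$ and with $A$ as in \eqref{eq:A}, Lemmas~\ref{lem:reduction} and~\ref{lem:reduced} give $J=O_0(1)$.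

\subsection{The field and the upper bounds}

Let $E=-\partial_t|_{x'}A$. By \eqref{eq:chain}, $E_j=\partial_sa_j-N^{-1}\mathcal{T}a_j$ for $j=2,3$ and $E_1=N^{-1/2}(\partial_sa_1-N^{-1}\mathcal{T}a_1)$. Lemma~\ref{lem:calculus}, $a_1=O(R)$ and \eqref{eq:small} give
\begin{equation}\label{eq:sizes}
A=O(N^{-1}),\qquad\nabla A=O(1),\qquad E=O(1),\qquad\nabla E=O(N).
\end{equation}
We cut off in space so that only the values of $\varepsilon_2$ on $B_r$ matter, and in time because the bounds hold on $[0,1]$ only. We cut off the potential rather than its curl, to keep $\rho_m=0$. Let $\chi_0\in C_c^\infty(\mathbb{R})$ with $0\le\chi_0\le1$, $\chi_0=1$ on $[-2,2]$ and support in $[-3,3]$, and $\chi(x')=\chi_0(x_1)\chi_0(x_2/r)\chi_0(x_3)$. Let $\eta\in C_c^\infty((-\frac34,\frac34))$ with $0\le\eta\le1$ and $\eta=1$ on $[0,\frac12]$. Define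
\[
u=W^{1/2}\eta(t)\big(\chi E,\ \nabla\times(\chi A)\big).
\]
This field is smooth, supported in $x'\in B_r$, where $\varepsilon_2=1+\nu$, and $\rho_m=0$.

A derivative of $\chi$ may cost $r^{-1}\le N^{1/4}$, but only far from the packet. Where $\chi_0'(x_2/r)\neq0$ we have $|x_2|\ge2r$, so $r^{-1}\le r^{-2}|x_2|\le N^{1/2}|x_2|\le|y|$. Hence
\begin{equation}\label{eq:chi}
|\nabla\chi|\le C(1+|y|),\qquad|\nabla^2\chi|\le Cr^{-2}\le CN^{1/2}.
\end{equation}
In what follows \eqref{eq:Lq} is used with $\tilde q=2$, and time integrals extend over a subset of $[0,\frac34]$.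

\emph{Energy.} The fields $\chi E$ and $\nabla\times(\chi A)=\chi\nabla\times A+\nabla\chi\times A$ are $O_0(1)$ by \eqref{eq:sizes} and \eqref{eq:chi}, so $\|u\|_{L^\infty L^2}\le C$.

\emph{Currents.} Since $\chi$ is static, $\chi E=-\partial_t(\chi A)$, and \eqref{eq:potential} applied to $\chi A$ gives
\[
Pu=-W^{1/2}\eta\,(J^\chi,0)+W^{1/2}\eta'\big(\varepsilon\chi E,\nabla\times(\chi A)\big),\qquad J^\chi=\chi J+\nabla\chi\times(\nabla\times A)+\nabla\times(\nabla\chi\times A).
\]
The last two terms of $J^\chi$ consist of products $\partial\chi\,\partial A=O_0(1)$ and $\partial^2\chi\,A=O_0(N^{-1/2})$. Thus $J^\chi=O_0(1)$ and $\|Pu\|_{L^1L^2}\le C$.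

\emph{Electric charge.} From $\nabla\cdot(\varepsilon^0A)=0$ we get $\nabla\cdot(\varepsilon^0E)=0$. As $\varepsilon=\varepsilon^0+\operatorname{diag}(0,\nu,\nu)$ on $B_r$,
\[
\rho_e=W^{1/2}\eta\,\nabla\chi\cdot\varepsilon^0E+\eta\,(\partial_{x_2}V_2+\partial_{x_3}V_3),\qquad V_j=W^{1/2}\nu\chi E_j .
\]
The first term is bounded in $L^2$, hence in $H^{-1+1/p}$. The second is not seen to be bounded in $L^2$, but it sits at frequency $N$, where the negative Sobolev norm gains. By \eqref{eq:nubound}, $\|V_j\|_{L^2}\le CN^{-1}R^{1/2}m$. In $\nabla(\nu\chi E_j)=(\nabla\nu)\chi E_j+\nu(\nabla\chi)E_j+\nu\chi\nabla E_j$ we use $|\nabla\nu|\le CN^{-1/2}Rm$, \eqref{eq:nubound}, \eqref{eq:chi} and \eqref{eq:sizes}; the three terms are $O_0(N^{-1/2}Rm)$, $O_0(N^{-1}R^{1/2}m)$ and $O_0(R^{1/2}m)$. So $\|V_j\|_{H^1}\le CR^{1/2}m$. H\"older's inequality on the Fourier side and $p\ge2$ give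
\[
\|\partial_{x_j}V_j\|_{H^{-1+1/p}}\le\|V_j\|_{H^{1/p}}\le\|V_j\|_{L^2}^{1-1/p}\|V_j\|_{H^1}^{1/p}\le CN^{-1+1/p}R^{1/2}m\le CN^{-1/2}R^{1/2}m\le C .
\]
This completes the proof of \eqref{eq:upper}.

\subsection{The lower bound}

We have to show that $\langle D'\rangle^{-\beta}$ reduces the $L^q$ norm of $u$ by no more than $N^{-\beta}$. After the cutoff $u$ is not localized in frequency, so we argue by duality: we test against the main part of the packet before the cutoff and bound a positive power of $\langle D'\rangle$ from above.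

\begin{lemma}\label{lem:interp}
For $1\le\tilde q\le\infty$, $\beta\in[0,2]$ and Schwartz functions $\psi$ on $\mathbb{R}^3$,
\[
\|\langle D'\rangle^\beta\psi\|_{L^{\tilde q}}\le3\,\|\psi\|_{L^{\tilde q}}^{1-\beta/2}\,\|(1-\Delta)\psi\|_{L^{\tilde q}}^{\beta/2}.
\]
\end{lemma}

\begin{proof}
For $\beta\in\{0,2\}$ there is nothing to prove. Let $\vartheta=\beta/2\in(0,1)$, $\psi\ne0$, $\psi_2=(1-\Delta)\psi$, and write $\|\cdot\|$ for the $L^{\tilde q}$ norm. Apply the formula $n^\vartheta=\frac{\sin\pi\vartheta}\pi\int_0^\infty\tau^{\vartheta-1}\frac n{\tau+n}\,d\tau$, $n>0$, with $n=1+|\xi|^2$. By Fourier inversion and Fubini's theorem, pointwise in $x'$,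
\[
\langle D'\rangle^\beta\psi=\frac{\sin\pi\vartheta}\pi\int_0^\infty\tau^{\vartheta-1}\,\psi^\tau\,d\tau,\qquad\psi^\tau=(\tau+1-\Delta)^{-1}\psi_2=\psi-\tau(\tau+1-\Delta)^{-1}\psi .
\]
The operator $(\tau+1-\Delta)^{-1}$ is convolution with the positive kernel $e^{-\sqrt{\tau+1}|x'|}/(4\pi|x'|)$, whose integral is $(\tau+1)^{-1}$. By Young's inequality $\|\psi^\tau\|\le\min(2\|\psi\|,\tau^{-1}\|\psi_2\|)$. Minkowski's inequality, with the integral split at $\tau_0=\|\psi_2\|/\|\psi\|$, gives
\[
\|\langle D'\rangle^\beta\psi\|\le\frac{\sin\pi\vartheta}\pi\Big(\frac{2\|\psi\|\tau_0^\vartheta}\vartheta+\frac{\|\psi_2\|\tau_0^{\vartheta-1}}{1-\vartheta}\Big)=\frac{\sin\pi\vartheta}\pi\Big(\frac2\vartheta+\frac1{1-\vartheta}\Big)\|\psi\|^{1-\vartheta}\|\psi_2\|^\vartheta,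
\]
and $\frac{\sin\pi\vartheta}\pi\le\min(\vartheta,1-\vartheta)$.
\end{proof}

Fix $t\in[0,\min(T,\frac12)]$, so that $\eta(t)=1$ and the second component of $u(t)$ is $W^{1/2}\chi E_2$. Let $\psi=(\partial_sf)(s,y,z)$, a Schwartz function of $x'$. By Lemmas~\ref{lem:reduced} and~\ref{lem:calculus},
\[
E_2=\partial_sa_2-N^{-1}\mathcal{T}a_2=\psi+O(R^{-2}+N^{-1}R^{1/2}m)=\psi+O(R^{-2}).
\]
If $\chi(x')<1$, then $|x_1|>2$ (so $|x_1-t|\ge1$), or $|x_2|>2r$, or $|x_3|>2$. With \eqref{eq:position} and $r^{-1}\le N^{1/4}$,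
\[
0\le1-\chi\le|x_1-t|+\frac{|x_2|}{2r}+\frac{|x_3|}2\le C\big(N^{-1}R^2+N^{-1/4}+N^{-1/2}R\big)\omega\le CR^{-3}\omega .
\]
Therefore, by \eqref{eq:Lq} with $\tilde q=1$,
\[
\langle\chi E_2,\psi\rangle_{L^2}=\int|\psi|^2dx'-\int(1-\chi)|\psi|^2dx'+\int\chi(E_2-\psi)\bar\psi\,dx'=W^{-1}\big(\|\partial_sf\|_{L^2(\mathbb{R}^3)}^2+\epsilon\big),
\]
where $|\epsilon|\le CR^{-2}$ with $C$ depending only on $\kappa$ and the fixed function $f$. Choose $R_0$ so that $|\epsilon|\le\frac12\|\partial_sf\|_{L^2}^2$ for $R\ge R_0$. Next,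
\[
(1-\Delta)\psi=(1-N^2\partial_s^2-Nd_2^2-Nd_3^2)\partial_sf=O(N^2+NR^2)=O(N^2).
\]
Let $\frac1q+\frac1{q'}=1$. Lemma~\ref{lem:interp} and \eqref{eq:Lq} give $\|\langle D'\rangle^\beta\psi\|_{L^{q'}}\le CN^\beta W^{-1/q'}$. Since $\langle\chi E_2,\psi\rangle=\langle\langle D'\rangle^{-\beta}(\chi E_2),\langle D'\rangle^\beta\psi\rangle$, H\"older's inequality yields
\[
\|\langle D'\rangle^{-\beta}u(t)\|_{L^q}\ge W^{1/2}\,\frac{|\langle\chi E_2,\psi\rangle|}{\|\langle D'\rangle^\beta\psi\|_{L^{q'}}}\ge cN^{-\beta}W^{\frac12-1+\frac1{q'}}=cN^{-\beta}W^h .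
\]
Taking the $L^p$ norm over $[0,\min(T,\frac12)]$ gives \eqref{eq:lower} and completes the proof of Proposition~\ref{prop:packet}. \qed

\begin{remark}[Real fields]\label{rem:real}
The operator $P$, the divergences and the powers of $\langle D'\rangle$ map real functions to real functions, so they commute with taking real and imaginary parts. Hence $\operatorname{Re}u$ and $\operatorname{Im}u$ satisfy \eqref{eq:upper}, and by the triangle inequality one of them satisfies \eqref{eq:lower} with $c/2$.
\end{remark}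

\begin{remark}[The role of anisotropy]
The hypothesis $\kappa\ne1$ enters only in Step 1 of Lemma~\ref{lem:reduced}. For $\kappa=1$ the operator $\bar{\mathcal{L}}$ is the scalar $-R\partial_y^2-\partial_z^2$; the polarizations decouple, and no choice of the second component can cancel $R\partial_y^2f$. The constants degenerate as $\kappa\to1$ through the factors $(1-\kappa)^{-1}$ in $g_1,g_2$.
\end{remark}

\section{One medium for all frequencies}\label{sec:media}

Proposition~\ref{prop:packet} gives one medium for each choice of parameters. To defeat every constant in a single medium we place the oscillations \eqref{eq:nu}, for a sequence of parameters, in disjoint slabs that accumulate at the plane $x_2=0$. The regularity of the sum across this plane is decided by the decay of $\theta m^k=N^{-1/2}Rm^k$. With $m=R^4$, regularity $C^k$ needs $N$ slightly larger than $R^{8k+2}$, so the gain $R^{h/2}$ is almost the power $N^{h/(16k+4)}$. Regularity $C^\infty$ needs $N$ larger than every power of $R$; the gain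 is still unbounded, but it is smaller than every power of $N$, and it is visible only on the sharp line.

\begin{proof}[Proof of Theorems~\ref{thm:smooth} and~\ref{thm:Ck}]
Let $R_j=2^j$, $m_j=R_j^4$, $r_j=2^{-j}$, $\ell_j=20\cdot2^{-j}$, $\theta_j=N_j^{-1/2}R_j$, where
\[
N_j=e^{2R_j}\ \text{ for Theorem~\ref{thm:smooth}},\qquad N_j=j^2R_j^{8k+2}\ \text{ for Theorem~\ref{thm:Ck}}.
\]
For $j\ge j_0$ with $j_0$ large we have $R_j\ge R_0$ and $N_j\ge R_j^{12}=m_j^3$, hence also $1\ge r_j=R_j^{-1}\ge N_j^{-1/4}$; so \eqref{eq:param} holds. Let $\chi_1\in C_c^\infty(\mathbb{R})$ with $0\le\chi_1\le1$, $\chi_1=1$ on $[-3,3]$ and support in $[-4,4]$. Define $\varepsilon_2=1+\sum_{j\ge j_0}\nu_j$ with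
\[
\nu_j(x')=\chi_1(x_1)\,\chi_1\Big(\frac{x_2-\ell_j}{r_j}\Big)\chi_1(x_3)\;2\theta_j\cos(m_jx_1)\sin\big(m_j(x_2-\ell_j)\big).
\]
The function $\nu_j$ is supported where $x_2\in[16\cdot2^{-j},24\cdot2^{-j}]$. These intervals are pairwise disjoint, since $24\cdot2^{-j-1}<16\cdot2^{-j}$, and all supports lie in $[-4,4]\times[0,24]\times[-4,4]$. By Leibniz' rule and $r_j^{-1}\le m_j$,
\begin{equation}\label{eq:nuj}
|\partial^\alpha\nu_j|\le C_\alpha\theta_jm_j^{|\alpha|}.
\end{equation}
On the box $\ell_je_2+B_{r_j}$ the cutoffs in $\nu_j$ equal $1$ and all other summands vanish. The translation $x_2\mapsto x_2-\ell_j$ commutes with derivatives and Fourier multipliers and preserves all norms. So once $\varepsilon_2$ is $C^2$ with values in $[\frac12,2]$, Proposition~\ref{prop:packet} and Remark~\ref{rem:real} provide real test fields $u_j$ for which the right side of \eqref{eq:S} is bounded uniformly in $j$, while for $\beta\in[0,2]$, with $c_T=\frac c2\min(T,\frac12)^{1/p}>0$,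
\begin{equation}\label{eq:uj}
\|\langle D'\rangle^{-\beta}u_j\|_{L^pL^q}\ge c_T\,N_j^{2h-\beta}R_j^{h/2}.
\end{equation}

\emph{Theorem~\ref{thm:smooth}.} Here $\theta_jm_j^{|\alpha|}=e^{-R_j}R_j^{1+4|\alpha|}$ is summable in $j$ for every $\alpha$. By \eqref{eq:nuj} the series converges in every $C^n$, so $\varepsilon_2-1\in C_c^\infty$, and for large $j_0$ its $C^{k_0}$ norm is less than $\min(\delta,\frac12)$. On the sharp line $\gamma=2h\in[0,2]$, and \eqref{eq:uj} with $\beta=\gamma$ has right side $c_TR_j^{h/2}=c_T2^{j/(2p)}$, which tends to infinity since $p<\infty$.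

\emph{Theorem~\ref{thm:Ck}.} Here $\theta_j=j^{-1}R_j^{-4k}$, so $\theta_jm_j^{|\alpha|}\le1/j$ for $|\alpha|\le k$. This is not summable, but the supports are disjoint, so any finite sum of $\nu_i$ with $i\ge j$ has $C^k$ norm at most $C/j$. The partial sums are therefore Cauchy in $C^k$, $\varepsilon_2-1\in C_c^k$, and its $C^k$ norm is at most $C/j_0<\min(\delta,\frac12)$ for large $j_0$. For $(p,q)$ and $\sigma$ as in the theorem, $\beta=\gamma+\sigma$ satisfies $0\le\beta\le3h+\frac12\le2$. Since $R_j^{h/2}=(N_j/j^2)^{h/(16k+4)}$ and $2h-\gamma=\frac1p-h$, the right side of \eqref{eq:uj} equals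
\[
c_T\,N_j^{\frac1p-h+\frac h{16k+4}-\sigma}\,j^{-h/(8k+2)} .
\]
The exponent of $N_j$ is positive by the hypotheses on $(p,q)$ and $\sigma$, and $N_j$ grows exponentially in $j$, so this tends to infinity.
\end{proof}

\section{Exact solutions}\label{sec:exact}

We show that in a static medium the Strichartz bound for charge-free solutions of $Pu=0$ implies the full estimate \eqref{eq:S}. A test field splits into a charge-free part, which is handled by Duhamel's formula, and a curl-free part, which is handled by the charge terms. Throughout, $\mu_0=1$ and $\varepsilon$ is static and satisfies \eqref{eq:medium}, \eqref{eq:hyp}; implicit constants may depend on $\varepsilon,T,p,q$.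

\subsection{The Maxwell group}

Let $X=L^2(\mathbb{R}^3;\mathbb{C}^6)$ with the inner product $\langle(E,H),(E',H')\rangle_X=\int\varepsilon E\cdot\overline{E'}+H\cdot\overline{H'}$, whose norm is equivalent to the $L^2$ norm. Let
\[
\mathcal{M}(E,H)=(\varepsilon^{-1}\nabla\times H,\ -\nabla\times E),\qquad D(\mathcal{M})=\{(E,H)\in X:\ \nabla\times E,\ \nabla\times H\in L^2\},
\]
so that $Pu=\operatorname{diag}(\varepsilon,I_3)(\partial_tu-\mathcal{M}u)$. The curl is the Fourier multiplier with the Hermitian matrix symbol $i\xi\times$, hence self-adjoint on $L^2$ with its maximal domain. So $\mathcal{C}(E,H)=(\nabla\times H,-\nabla\times E)$ is skew-adjoint on $L^2$, and the identity $\langle\mathcal{M}u,v\rangle_X=\langle\mathcal{C}u,v\rangle_{L^2}$ shows that $\mathcal{M}$ is skew-adjoint on $X$. By Stone's theorem $\mathcal{M}$ generates a strongly continuous unitary group $U(t)$.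

For $u_0\in X$, the function $u(t)=U(t)u_0$ is the solution of $Pu=0$, $u(0)=u_0$ in $C([0,T];L^2)$, in the sense of distributions. It is a solution because this holds for $u_0$ in the dense set $D(\mathcal{M})$. It is the only one: a solution $u$ satisfies $\frac d{dt}\langle u,v\rangle_X=-\langle u,\mathcal{M}v\rangle_X$ for $v\in C_c^\infty$, hence for $v\in D(\mathcal{M})$ by mollifying and cutting off, and then $t'\mapsto\langle u(t'),U(t'-t)v\rangle_X$ has derivative zero, which gives $\langle u(t),v\rangle_X=\langle U(t)u_0,v\rangle_X$.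

Let $X_1=\ker\mathcal{M}$, the closed space of pairs of curl-free $L^2$ fields, and $X_0=X_1^\perp$. A field $F\in L^2$ is curl-free if and only if $\hat F(\xi)=\xi\,(\xi\cdot\hat F)/|\xi|^2$ almost everywhere. Cutting off $\hat F$ to $\{|\xi|>1/n\}$ approximates $F$ by gradients of $H^1$ functions, and so by gradients of $C_c^\infty$ functions. Thus $(E,H)\in X_0$ if and only if $\varepsilon E$ and $H$ are $L^2$-orthogonal to all $\nabla\varphi$ with $\varphi\in C_c^\infty$, that is,
\[
X_0=\{(E,H)\in X:\ \nabla\cdot(\varepsilon E)=0=\nabla\cdot H\}.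
\]
Let $\Pi_0,\Pi_1$ be the orthogonal projections onto $X_0,X_1$. Since $U(t)$ is unitary and equals the identity on $X_1$, it preserves $X_0$, and $\Pi_0,\Pi_1$ commute with $U(t)$.

\subsection{The curl-free part}

\begin{lemma}\label{lem:elliptic}
Let $\vartheta\in[0,1]$, and let $F\in L^2(\mathbb{R}^3;\mathbb{C}^3)$ be curl-free with $\rho=\nabla\cdot(\varepsilon F)\in H^{-1+\vartheta}$. Then $\|F\|_{H^\vartheta}\lesssim\|F\|_{L^2}+\|\rho\|_{H^{-1+\vartheta}}$. The same holds with $I_3$ in place of $\varepsilon$.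
\end{lemma}

\begin{proof}
Let $\mathcal{A}=1-\nabla\cdot\varepsilon\nabla$. By ellipticity and the Lax--Milgram lemma, $\mathcal{A}\colon H^1\to H^{-1}$ is an isomorphism. If $\mathcal{A}\varphi=w\in L^2$, the difference quotient $\delta_l\varphi=(\varphi(\cdot+le_j)-\varphi)/l$ satisfies $\mathcal{A}\,\delta_l\varphi=\delta_lw+\nabla\cdot\big((\delta_l\varepsilon)\nabla\varphi(\cdot+le_j)\big)$. As $\varepsilon$ is Lipschitz, the right side is bounded in $H^{-1}$ by $C\|w\|_{L^2}$ uniformly in $l$, so $\delta_l\varphi$ is bounded in $H^1$ and $\mathcal{A}^{-1}\colon L^2\to H^2$ is bounded. An operator bounded from $H^{-1}$ to $H^1$ and from $L^2$ to $H^2$ is bounded from $H^{-1+\vartheta}$ to $H^{1+\vartheta}$, by complex interpolation of Sobolev spaces.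

The potential of $F$ need not lie in $L^2$, because of low frequencies, so we remove them. Let $\chi_2\in C_c^\infty(\mathbb{R}^3)$ equal $1$ near $0$, and define $\hat F_{\mathrm{low}}=\chi_2\hat F$ and $\hat\varphi=-i(1-\chi_2)\,\xi\cdot\hat F/|\xi|^2$. Then $F=F_{\mathrm{low}}+\nabla\varphi$ and $\|F_{\mathrm{low}}\|_{H^1}+\|\varphi\|_{H^1}\lesssim\|F\|_{L^2}$. Since $\mathcal{A}\varphi=\varphi-\rho+\nabla\cdot(\varepsilon F_{\mathrm{low}})$,
\[
\|\varphi\|_{H^{1+\vartheta}}\lesssim\|\varphi\|_{L^2}+\|\rho\|_{H^{-1+\vartheta}}+\|\varepsilon F_{\mathrm{low}}\|_{H^1}\lesssim\|F\|_{L^2}+\|\rho\|_{H^{-1+\vartheta}},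
\]
where we used $\vartheta\le1$ and that multiplication by $\varepsilon$ is bounded on $H^1$. Add the bound for $F_{\mathrm{low}}$. The proof applies verbatim to $I_3$.
\end{proof}

\subsection{From exact solutions to the full estimate}

\begin{proposition}\label{prop:transfer}
Let $T>0$ and let $(p,q)$ be wave-admissible. If $\langle D'\rangle^{-\gamma}U(\cdot)u_0\in L^pL^q$ for every $u_0\in X_0$, then \eqref{eq:S} holds for all test fields with a finite constant.
\end{proposition}

\begin{proof}
Since $\gamma\ge0$, the linear map $u_0\mapsto\langle D'\rangle^{-\gamma}U(\cdot)u_0$ is continuous from $X_0$ to $C([0,T];L^2)$. Convergence in $C([0,T];L^2)$ and convergence in $L^pL^q$ both imply convergence of distributions, so the graph of this map in $X_0\times L^pL^q$ is closed. By the closed graph theorem there is $C_0$ with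
\begin{equation}\label{eq:hom}
\|\langle D'\rangle^{-\gamma}U(\cdot)u_0\|_{L^pL^q}\le C_0\|u_0\|_X,\qquad u_0\in X_0 .
\end{equation}

Let $u$ be a test field and $F=\partial_tu-\mathcal{M}u$, so that $\|F\|_{L^1L^2}\lesssim\|Pu\|_{L^1L^2}$. Differentiating $t'\mapsto U(t-t')u(t')$, integrating, and applying $\Pi_0$ gives
\[
\Pi_0u(t)=U(t)\Pi_0u(0)+\int_0^T\mathbf{1}_{\{t'<t\}}\,U(t-t')\Pi_0F(t')\,dt' .
\]
For fixed $t'$ the argument $t-t'$ ranges over $[0,T-t']\subset[0,T]$, so \eqref{eq:hom} bounds the $L^pL^q$ norm of $\langle D'\rangle^{-\gamma}$ applied to the integrand by $C_0\|F(t')\|_X$. Minkowski's inequality gives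
\[
\|\langle D'\rangle^{-\gamma}\Pi_0u\|_{L^pL^q}\lesssim\|u\|_{L^\infty L^2}+\|Pu\|_{L^1L^2}.
\]

Write $\Pi_1u(t)=(F^e,F^m)$. Both fields are curl-free, $\|\Pi_1u(t)\|_{L^2}\lesssim\|u(t)\|_{L^2}$, and since $\Pi_0u(t)\in X_0$ we have $\nabla\cdot(\varepsilon F^e)=\rho_e(t)$ and $\nabla\cdot F^m=\rho_m(t)$, both in $L^2$. The embedding $H^{3h}\subset L^q$, the identity $3h-\gamma=\frac1p$ and Lemma~\ref{lem:elliptic} with $\vartheta=\frac1p$ give
\[
\|\langle D'\rangle^{-\gamma}\Pi_1u(t)\|_{L^q}\lesssim\|\Pi_1u(t)\|_{H^{1/p}}\lesssim\|u(t)\|_{L^2}+\|\rho_e(t)\|_{H^{-1+1/p}}+\|\rho_m(t)\|_{H^{-1+1/p}} .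
\]
Take the $L^p$ norm over $[0,T]$, use $\|u\|_{L^pL^2}\le T^{1/p}\|u\|_{L^\infty L^2}$, and add the bound for $\Pi_0u$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
The media of Theorems~\ref{thm:smooth} and~\ref{thm:Ck} are static and satisfy \eqref{eq:hyp}, and for $T$ and $(p,q)$ as there \eqref{eq:S} holds with no finite constant. By Proposition~\ref{prop:transfer} there is $u_0=(E_0,H_0)\in X_0$ with $\langle D'\rangle^{-\gamma}U(\cdot)u_0\notin L^pL^q$. The condition $u_0\in X_0$ says $\nabla\cdot(\varepsilon E_0)=\nabla\cdot H_0=0$, and $u(t)=U(t)u_0$ is the solution of $Pu=0$ with $u(0)=u_0$. It stays in $X_0$, so it carries no charges at any time.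
\end{proof}

\begin{thebibliography}{1}

\bibitem{SS}
Robert Schippa and Roland Schnaubelt,
\emph{Strichartz estimates for Maxwell equations in media: The fully anisotropic case},
arXiv:2211.16130 (2022).

\end{thebibliography}
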